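\title{Elliptic Brody curves and the supremum of the mean energy}

\begin{abstract}
A Brody curve is a holomorphic map from $\mathbb{C}$ to complex projective space whose derivative has Fubini--Study norm at most one, and its mean energy is its average energy per unit area. We prove that the supremum of the mean energy over Brody curves in $\mathbb{C}P^1$ equals the supremum over doubly periodic Brody curves. The same holds in $\mathbb{C}P^N$, with period lattices of any prescribed shape. A Brody curve with large energy on a large square is precomposed with an almost conformal diffeomorphism that slows it down near the boundary of the square; it can then be closed up to a periodic map with uniformly small $\bar\partial$-error, which is removed by solving a linear $\bar\partial$-equation with bounds independent of the size of the torus.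
\end{abstract}

\section{Introduction}

\subsection{The problem and the results}
Let $z=x+iy$ be the coordinate on $\mathbb{C}$ and $\Delta=\partial_x^2+\partial_y^2$. Let $f=[f_0:\dots:f_N]:\mathbb{C}\to\mathbb{C}P^N$ be a holomorphic curve, where $f_0,\dots,f_N$ are entire functions without common zero. The norm $|df|\ge0$ of its derivative in the Fubini--Study metric is given by
\begin{equation}\label{eq:norm}
|df|^2=\frac1{4\pi}\Delta\log\bigl(|f_0|^2+\dots+|f_N|^2\bigr).
\end{equation}
We call $f$ a \emph{Brody curve} if $|df|\le1$ everywhere, and write $\mathcal{M}(\mathbb{C}P^N)$ for the set of Brody curves. The Shimizu--Ahlfors characteristic function and the \emph{mean energy} of a Brody curve are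
\[
T(r,f)=\int_1^r\frac{du}{u}\int_{|z|<u}|df|^2\,dx\,dy,\qquad e(f)=\limsup_{r\to\infty}\frac{2}{\pi r^2}\,T(r,f).
\]
If the energy $\int_{|z|<u}|df|^2$ grows like $\alpha\pi u^2$, then $e(f)=\alpha$; so $e(f)$ is an energy per unit area, and $|df|\le1$ gives $e(f)\in[0,1]$. Put $e(\mathbb{C}P^N)=\sup\{e(f):f\in\mathcal{M}(\mathbb{C}P^N)\}$. A Brody curve is \emph{elliptic} if it is periodic with respect to some lattice $\Lambda\subset\mathbb{C}$, and $e(\mathbb{C}P^1)_{ell}$ is the supremum of $e(f)$ over elliptic Brody curves in $\mathbb{C}P^1$. It is known that $0<e(\mathbb{C}P^1)_{ell}\le e(\mathbb{C}P^1)<1$. The following problem was posed by Tsukamoto \cite{Tsukamoto}: \emph{is $e(\mathbb{C}P^1)_{ell}=e(\mathbb{C}P^1)$?}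

The answer is yes, and both numbers equal a density defined by squares. For $R>0$ let $Q_R=[0,R]^2$ and
\[
\sigma_N(R)=\sup\Bigl\{\frac1{R^2}\int_{z_*+Q_R}|df|^2\,dx\,dy:\ f\in\mathcal{M}(\mathbb{C}P^N),\ z_*\in\mathbb{C}\Bigr\},\qquad \rho(\mathbb{C}P^N)=\inf_{R>0}\sigma_N(R).
\]

\begin{theorem}\label{thm:main}
$e(\mathbb{C}P^1)_{ell}=e(\mathbb{C}P^1)=\rho(\mathbb{C}P^1)$. Moreover, the supremum $e(\mathbb{C}P^1)_{ell}$ may be taken over elliptic Brody curves with square period lattices $R\mathbb{Z}[i]$.
\end{theorem}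

\begin{theorem}\label{thm:general}
For every $N\ge1$ and every lattice $\Lambda_0\subset\mathbb{C}$,
\[
\sup\{e(g):g\in\mathcal{M}(\mathbb{C}P^N)\text{ is }t\Lambda_0\text{-periodic for some }t>0\}=e(\mathbb{C}P^N)=\rho(\mathbb{C}P^N).
\]
\end{theorem}

Theorem~\ref{thm:main} follows from the case $N=1$, $\Lambda_0=\mathbb{Z}[i]$ of Theorem~\ref{thm:general}, since $e(\mathbb{C}P^1)_{ell}$ lies between the supremum over square lattices and $e(\mathbb{C}P^1)$. We therefore prove Theorem~\ref{thm:general}; a reader interested in Theorem~\ref{thm:main} alone may keep $N=1$ and $\Lambda_0=\mathbb{Z}[i]$ throughout.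

\subsection{Examples, and which answer to expect}
For $N=1$ and $f=[1:w]$, formula \eqref{eq:norm} reads $|df|=|w'|/(\sqrt\pi(1+|w|^2))$, and $|df|^2\,dx\,dy$ is the pullback of the area form of a round sphere of area $1$. For $w=e^z$ we get $|df|=1/(2\sqrt\pi\cosh x)\le1$; the energy in $|z|<u$ is at most $2u\int_{\mathbb{R}}(4\pi\cosh^2x)^{-1}dx=u/\pi$, so $e(f)=0$. Positive mean energy requires covering the sphere a number of times proportional to the area of the domain, and elliptic functions do this. If $h$ is a nonconstant elliptic function and $m=\max|dh|$, then $h(z/m)$ is an elliptic Brody curve, and its mean energy is the average of $|dh|^2$ over the torus divided by $m^2$ (Lemma~\ref{lem:average}). Thus $e(\mathbb{C}P^1)_{ell}$ is the supremum of the ratio ``mean of $|dh|^2$ over maximum of $|dh|^2$'', and the problem asks whether nonperiodic functions can distribute their energy more evenly.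

One would guess that they cannot, by analogy with packings of the plane by unit discs: keep the discs of a dense packing that lie inside a large square, repeat the pattern periodically, and only a boundary layer is lost. A holomorphic map cannot be cut and repeated in this way, because of the identity theorem. One has to cut, glue smoothly, and then correct the glued map to a holomorphic one. The Brody condition is pointwise, so the correction has to be small in the supremum norm, and for this the $\bar\partial$-error of the glued map has to be small \emph{at every point}, not merely on average. A Brody curve of large density has no reason to be nearly constant anywhere near the boundary of the square, so naive gluing produces an error of size one. This is the main difficulty.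

\subsection{Outline of the proof}
Take a Brody curve $f$ with energy about $\rho R^2$ on $Q_R$, scaled so that $|df|\le c<1$.
\begin{enumerate}
\item Deform $f$ to a constant in a layer of width $5$ along $\partial Q_R$ and extend periodically. The resulting map $\hat f$ has derivative bounded by a constant $C_0$, and its $\bar\partial$-error is not small (Section~\ref{sec:closing}).
\item Precompose with an almost conformal diffeomorphism $\psi$ that is the identity on most of the square, stretches by at most $1+\varepsilon$, and has derivative at most $\varepsilon/C_0$ wherever $\psi(z)$ lies in the layer. Then $g_1=\hat f\circ\psi$ has $\bar\partial$-error at most $\varepsilon$ everywhere (Sections~\ref{sec:idea}, \ref{sec:psi} and~\ref{sec:almost}).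
\item Insert rational ``bubbles'' where $g_1$ is almost constant, so that the pullback of $\mathcal{O}(1)$ has a definite amount of curvature in every disc of a fixed radius, and correct to a holomorphic map by a linear $\bar\partial$-equation (Sections~\ref{sec:dbar} and~\ref{sec:correction}). The margin $1-c$ absorbs the correction.
\end{enumerate}
In step (2) the side $R$ must be enormous compared with $1/\varepsilon$, so all estimates in step (3) have to be independent of the size of the torus.

\section{The main idea: waves on several scales}\label{sec:idea}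

The existence of $\psi$ is the heart of the proof. It is easier to build the inverse $F=\psi^{-1}$, which has to be almost conformal, must nowhere contract by more than a factor $1-\varepsilon$, must expand by a large factor $1/\tau$ near the lines of the grid, and must commute with the translations by $R\mathbb{Z}[i]$. It cannot be holomorphic: then $F'$ would be entire and doubly periodic, hence constant, hence $1$. Being almost conformal, it cannot expand across a grid line without expanding along it, so the image of a side of the square is a curve of length at least $R/\tau$ whose endpoints are $R$ apart. Such a curve must oscillate, and since $F$ is nearly the identity to first order at each scale, it must oscillate on many scales, like a snowflake curve. We show the mechanism near a single line, the real axis.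

\subsection*{One wave}
Let $0<s\le1$. We look for a holomorphic map whose derivative on the real axis has constant modulus and argument $s\sin x$. Let
\[
m(s)=\frac1{2\pi}\int_0^{2\pi}e^{is\sin x}dx=\frac1{2\pi}\int_0^{2\pi}\cos(s\sin x)\,dx,\qquad a=\frac1{m(s)}.
\]
From $1-\frac{u^2}2\le\cos u\le1-\frac{u^2}2+\frac{u^4}{24}$ and the means $\frac12$, $\frac38$ of $\sin^2x$, $\sin^4x$ we get $1-\frac{s^2}4\le m(s)\le1-\frac{s^2}4+\frac{s^4}{64}\le1-\frac{s^2}5$, hence
\begin{equation}\label{eq:a}
1+\frac{s^2}5\le a\le1+\frac{s^2}2 .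
\end{equation}
Define the entire function
\[
E(z)=\int_0^z\bigl(ae^{is\sin\zeta}-1\bigr)d\zeta .
\]
The function $E(z+2\pi)-E(z)$ has derivative zero and equals $2\pi(a\,m(s)-1)=0$ at $z=0$, so $E$ is $2\pi$-periodic. On the strip $|y|\le2$ we have $|\sin z|,|\cos z|\le\cosh2$. Together with \eqref{eq:a} and $|e^u-1|\le|u|e^{|u|}$ this bounds $E'$ and $E''=ias\cos z\,e^{is\sin z}$ by a constant times $s$, and $E$ as well, because by periodicity it is an integral of $E'$ over a path of length at most $2\pi+2$. So there is an absolute constant $C_1$ with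
\begin{equation}\label{eq:E}
|E|,\ |E'|,\ |E''|\le C_1s\qquad\text{on }|y|\le2 .
\end{equation}
The \emph{wave} $\Phi(z)=z+E(z)$ commutes with $z\mapsto z+2\pi$. Since $\operatorname{Im}\sin z=\cos x\sinh y$ and $|\sinh y|\le2|y|$ for $|y|\le1$,
\begin{equation}\label{eq:wave}
|\Phi'(z)|=a\,e^{-s\cos x\sinh y}\ge a\,e^{-2s|y|}\qquad\text{for }|y|\le1 .
\end{equation}
On the axis we gain a factor $a\ge1+s^2/5$. At height $|y|=1$ we may lose a factor $e^{-2s}$. The gain is of second order in $s$ and the loss of first order, so a single wave is a bad bargain.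

\subsection*{Two waves}
Let $\lambda\ge\max(100C_1,1+C_1)$ be an integer, $\Phi^{(\lambda)}(z)=\lambda\Phi(z/\lambda)$, and $F=\Phi^{(\lambda)}\circ\Phi$; this map commutes with $z\mapsto z+2\pi\lambda$. For $|y|\le1$ the point $z_1=\Phi(z)$ satisfies $|\operatorname{Im}z_1|\le|y|+C_1s\le\lambda$, so by \eqref{eq:wave}
\[
|F'(z)|=|\Phi'(z_1/\lambda)|\,|\Phi'(z)|\ge a\cdot ae^{-s^2/50}\cdot e^{-2s|y|(1+1/\lambda)} .
\]
By \eqref{eq:a}, $ae^{-s^2/50}\ge(1+\frac{s^2}5)(1-\frac{s^2}{50})\ge1+\frac{s^2}{10}$. The second wave has contributed almost a full gain but only the fraction $1/\lambda$ of a loss. With $n$ waves on the scales $1,\lambda,\lambda^2,\dots$ the gains multiply to $(1+s^2/10)^n$, which is as large as we like, while the losses form a geometric series and stay $O(s)$ independently of $n$. The short wave must be applied first: it moves points by $O(s)$, which is negligible on the scale $\lambda$, whereas the long wave moves the axis by up to about $2s\lambda$, out of the strip where the short wave is controlled (Figure~\ref{fig:waves}).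 In Section~\ref{sec:psi} each wave is cut off at a height comparable to its wavelength. This costs an $O(s)$ deviation from conformality, but a given point lies in the cutoff region of only one scale.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (0,3.7) -- (12.57,3.7);
\draw[domain=0:12.57,samples=150] plot (\x,{1.9+0.6*(1-cos(deg(\x)))});
\draw[domain=0:12.57,samples=400] plot (\x,{0.6*(1-cos(deg(\x)))+0.1*(1-cos(deg(6*\x)))});
\end{tikzpicture}
\caption{From top to bottom: the real axis, its image under a long wave $\Phi^{(\lambda)}$, and its image under $\Phi^{(\lambda)}\circ\Phi$, drawn to first order in $s$, where $E(x)=is(1-\cos x)+O(s^2)$. The ratio of scales is $\lambda=6$ and $s$ is exaggerated. Each additional scale multiplies the length by about the same factor without moving the curve much.}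
\label{fig:waves}
\end{figure}

\section{Preliminaries}\label{sec:prelim}

Fix $N\ge1$, a lattice $\Lambda_0$, a closed fundamental parallelogram $P$ of $\Lambda_0$, and $r_0>0$ such that $P$ contains an open disc of radius $r_0$; for $\Lambda_0=\mathbb{Z}[i]$ take the unit square and $r_0=\frac12$. The lattice translates of that disc are disjoint, so every open disc of radius $tr_0$ embeds in the torus $\mathbb{C}/t\Lambda_0$. We write $\rho=\rho(\mathbb{C}P^N)\le1$, $\sigma=\sigma_N$, $B(z,r)$ for an open disc, and $|S|$ for the area of $S$. The letters $C,C_j,c_j$ denote positive constants that depend only on $N$ and $P$; the unnumbered $C$ may change from line to line.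

\subsection*{The Fubini--Study metric}
In the affine chart $w\mapsto[1:w]$, $w\in\mathbb{C}^N$, put $\varphi(w)=\log(1+|w|^2)$. The norm of a tangent vector $\xi\in\mathbb{C}^N$ at $w$ is
\begin{equation}\label{eq:FS}
\|\xi\|_w^2=\frac1\pi\sum_{k,l}\varphi_{w_k\bar w_l}\xi_k\bar\xi_l=\frac1\pi\Bigl(\frac{|\xi|^2}{1+|w|^2}-\frac{|\langle\xi,w\rangle|^2}{(1+|w|^2)^2}\Bigr),
\end{equation}
and $0\le|\langle\xi,w\rangle|\le|\xi||w|$ gives
\begin{equation}\label{eq:compare}
\frac{|\xi|}{\sqrt\pi(1+|w|^2)}\le\|\xi\|_w\le\frac{|\xi|}{\sqrt\pi}.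
\end{equation}
The unitary group $U(N+1)$ acts transitively by holomorphic isometries, which we call rotations. The distance between $[W]$ and $[W']$ is $\vartheta/\sqrt\pi$, where $\vartheta\in[0,\frac\pi2]$ is the angle between the complex lines, $\cos\vartheta=|\langle W,W'\rangle|/(|W||W'|)$. We use four consequences.
\begin{itemize}
\item[(D1)] The diameter is $\sqrt\pi/2<1$.
\item[(D2)] In the chart, $\operatorname{dist}(0,w)=\arctan|w|/\sqrt\pi$.
\item[(D3)] For unit vectors $u,W\in\mathbb{C}^{N+1}$, the distance $d$ from $[W]$ to the hyperplane $u^\perp$ satisfies $\sin(\sqrt\pi d)=|\langle W,u\rangle|$.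
\item[(D4)] If $|W|=1$ and $|V|<1$, then $\operatorname{dist}([W],[W-V])\le|V|$. Indeed $\sin\vartheta$ is the distance from $W$ to the line through $W-V$, so $\sin\vartheta\le|V|$ and $\vartheta/\sqrt\pi\le\frac{\sqrt\pi}2|V|$.
\end{itemize}

\subsection*{Smooth maps}
For a smooth map $g$ from a domain in $\mathbb{C}$ to $\mathbb{C}P^N$, written in a chart as $w(z)$, let
\[
|\partial g|=\|w_z\|_w,\qquad|\bar\partial g|=\|w_{\bar z}\|_w,\qquad J_g=|\partial g|^2-|\bar\partial g|^2,
\]
and let $|dg|$ be the operator norm of the differential $v\mapsto w_zv+w_{\bar z}\bar v$. None of these depends on the chart, as the changes of chart are holomorphic isometries. From $w_z=\frac12(w_x-iw_y)$ and $w_{\bar z}=\frac12(w_x+iw_y)$,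
\begin{equation}\label{eq:basic}
\max(|\partial g|,|\bar\partial g|)\le|dg|\le|\partial g|+|\bar\partial g|,\qquad-|\bar\partial g|^2\le J_g,\qquad|J_g|\le|dg|^2 .
\end{equation}
For $N=1$, $J_g$ is the Jacobian of $g$. For holomorphic $g$ we have $|dg|^2=|\partial g|^2=J_g=\frac1\pi\partial_z\partial_{\bar z}\varphi(w(z))$, which is \eqref{eq:norm}. If $|dg|\le c$ on a convex domain, then $g$ is $c$-Lipschitz. Every holomorphic map $\mathbb{C}\to\mathbb{C}P^N$ has the form $[f_0:\dots:f_N]$, since holomorphic line bundles on $\mathbb{C}$ are trivial.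

For an $\mathbb{R}$-linear map $\Theta(v)=pv+q\bar v$ of $\mathbb{C}$ with $|p|>|q|$, the maximal and minimal stretch are $|\Theta|_{\max}=|p|+|q|$ and $|\Theta|_{\min}=|p|-|q|$, and $K(\Theta)=|\Theta|_{\max}/|\Theta|_{\min}$. One has $|\Theta\Theta'|_{\min}\ge|\Theta|_{\min}|\Theta'|_{\min}$, $|\Theta^{-1}|_{\max}=1/|\Theta|_{\min}$, $K(\Theta\Theta')\le K(\Theta)K(\Theta')$, $K(\Theta^{-1})=K(\Theta)$ and $|q|/|p|=(K-1)/(K+1)$. For a smooth $\psi:\mathbb{C}\to\mathbb{C}$, $D\psi$ has $p=\psi_z$ and $q=\psi_{\bar z}$, and $|D^2\psi|$ is the supremum of $|D^2\psi(u,v)|$ over unit vectors $u,v$.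

\subsection*{Three elementary lemmas}

\begin{lemma}\label{lem:average}
\emph{(a)} $e(\mathbb{C}P^N)\le\rho$. \emph{(b)} If a Brody curve $g$ is periodic with respect to a lattice $\Lambda$ and $\mathbb{T}=\mathbb{C}/\Lambda$, then $e(g)=|\mathbb{T}|^{-1}\int_{\mathbb{T}}|dg|^2$.
\end{lemma}

\begin{proof}
(a) Let $f$ be a Brody curve and $R>0$. The squares $R\nu+Q_R$, $\nu\in\mathbb{Z}[i]$, that meet $\{|z|<u\}$ lie in $\{|z|<u+\sqrt2R\}$, so $\int_{|z|<u}|df|^2\le\sigma(R)\pi(u+\sqrt2R)^2$. Hence $T(r,f)\le\sigma(R)\pi r^2/2+O(r)$ and $e(f)\le\sigma(R)$.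

(b) Let $\alpha=|\mathbb{T}|^{-1}\int_{\mathbb{T}}|dg|^2$ and let $d$ be the diameter of a period parallelogram. The parallelograms contained in $\{|z|<u\}$ cover $\{|z|<u-d\}$, and those meeting $\{|z|<u\}$ lie in $\{|z|<u+d\}$. So $\int_{|z|<u}|dg|^2=\alpha\pi u^2+O(u)$ for $u\ge1$, and $T(r,g)=\alpha\pi r^2/2+O(r)$.
\end{proof}

The next lemma converts a uniform estimate for the correction into the Brody condition; no derivative estimate for the correction will be needed.

\begin{lemma}\label{lem:stable}
Let $c<1$. There is $\varsigma>0$, depending only on $c$ and $N$, such that if $g:B(0,1)\to\mathbb{C}P^N$ is holomorphic, $\tilde g:B(0,1)\to\mathbb{C}P^N$ is $c$-Lipschitz and $\sup\operatorname{dist}(g,\tilde g)\le\varsigma$, then $|dg(0)|\le1$.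
\end{lemma}

\begin{proof}
Otherwise there are such $g_n,\tilde g_n$ with $\sup\operatorname{dist}(g_n,\tilde g_n)\to0$ and $|dg_n(0)|>1$. By the Arzel\`a--Ascoli theorem a subsequence of $\tilde g_n$ converges locally uniformly to a $c$-Lipschitz map $g_\infty$, and so does $g_n$. Near $0$ the maps $g_n$ eventually take values in a bounded part of one chart, so $g_\infty$ is holomorphic there and $|dg_n(0)|\to|dg_\infty(0)|\le c<1$, a contradiction.
\end{proof}

The margin $c<1$ is needed: $\tilde g=[1:\sqrt\pi z]$ is $1$-Lipschitz, and $g=[1:(1+u)\sqrt\pi z]$ is uniformly close to it for small $u>0$ but has $|dg(0)|=1+u$.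

\begin{lemma}\label{lem:lip}
There is $C_L$ such that for every Brody curve $f$ the function $|df|$ is $C_L$-Lipschitz on $\mathbb{C}$.
\end{lemma}

\begin{proof}
It suffices to bound the Lipschitz constant on each disc $B(z_0,\frac18)$. Rotate so that $f(z_0)=0$ in the chart. On $B(z_0,\frac14)$, (D2) gives $|f|\le\tan(\sqrt\pi/4)<1$, so $f'$ and $f''$ are bounded on $B(z_0,\frac18)$ by Cauchy's estimates. There $|df|=|\Sigma(f)f'|$, where $\Sigma(w)$ is the positive square root of the matrix of the form \eqref{eq:FS}, a smooth function of $w$; and $\Sigma(f)f'$ has bounded derivative.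
\end{proof}

\section{Closing up near the boundary of a square}\label{sec:closing}

Let $G=G_R=\{x\in R\mathbb{Z}\}\cup\{y\in R\mathbb{Z}\}$ be the grid. The point of the next lemma is that $C_0$ and the width $5$ do not depend on $R$. The restriction of $f$ to a long curve parallel to $\partial Q_R$ is therefore not contracted in one piece; we cut the layer into cells of bounded size and fill each one separately.

\begin{lemma}\label{lem:closing}
There is $C_0\ge1$ such that for $R\ge20$ and every Brody curve $f$ there are a point $p\in\mathbb{C}P^N$ and a smooth $R\mathbb{Z}[i]$-periodic map $\hat f:\mathbb{C}\to\mathbb{C}P^N$ with $|d\hat f|\le C_0$, $\hat f=f$ on $\{z\in Q_R:\operatorname{dist}(z,G)\ge5\}$, and $\hat f=p$ on a neighborhood of $G$.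
\end{lemma}

\begin{proof}
Divide $Q_R$ into $\lfloor R\rfloor^2$ equal square cells of side $\ell_0=R/\lfloor R\rfloor\in[1,2)$. Let $Y_1$ be the union of the cells of the outermost layer, $Y_2$ that of the second layer, $Y_3$ that of the remaining cells. Fix any $p$ and put $\tilde f=p$ on $Y_1$ and $\tilde f=f$ on $Y_3$. An edge of a cell of $Y_2$ lies in $Y_1$, or lies in $Y_3$, or is common to two cells of $Y_2$; in the last case it joins a vertex of $Y_1$ to a vertex of $Y_3$, and on it we let $\tilde f$ be a minimizing geodesic of constant speed, which is at most $1$ by (D1) and $\ell_0\ge1$. On the boundary of each cell of $Y_2$, $\tilde f$ is now a loop that is $1$-Lipschitz in arclength and has length less than $8$.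

\emph{Filling a cell.} We find a hyperplane that stays at a definite distance $r$ from the loop. Choose at most $8/r+1$ points on the loop such that every point of the loop is within $r$ of one of them. For a unit vector $W$, the set of unit vectors $u$ with $|\langle W,u\rangle|\le\alpha$ has normalized measure at most $(N+1)\alpha^2$ in the sphere $S^{2N+1}$: the cone over it in the unit ball lies in the product of a disc of radius $\alpha$ and the unit ball of $\mathbb{C}^N$, whose volume $\pi\alpha^2\cdot\pi^N/N!$ is $(N+1)\alpha^2$ times the volume $\pi^{N+1}/(N+1)!$ of the unit ball of $\mathbb{C}^{N+1}$. By (D3), the $u$ for which $u^\perp$ comes within $2r$ of one of the chosen points have measure at most $(8/r+1)(N+1)4\pi r^2$, which is less than $1$ for $r=1/(120(N+1))$. So some hyperplane has distance at least $r$ from the loop. Rotate it to infinity. By (D3) with $W=(1,w)/\sqrt{1+|w|^2}$, the loop $\gamma$ satisfies $|\gamma|\le K_0:=\cot(\sqrt\pi r)$ in the chart, and by \eqref{eq:compare} it is $L_0$-Lipschitz into $\mathbb{C}^N$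 with $L_0=\sqrt\pi(1+K_0^2)$. Place the center of the cell at $0$ and extend $\gamma$ to the cell as a function $\Gamma$ that is positively homogeneous of degree one. On the sector $|y|\le x$,
\[
\Gamma(x,y)=\frac{2x}{\ell_0}\,\gamma\Bigl(\frac{\ell_0}2,\frac{\ell_0}2\frac yx\Bigr),
\]
so almost everywhere $|\Gamma_y|\le L_0$ and $|\Gamma_x|\le2K_0+L_0$; the other three sectors are obtained by quarter turns. By \eqref{eq:compare}, $\tilde f=[1:\Gamma]$ is Lipschitz on the cell with a constant depending only on $N$. Being continuous on the convex set $Q_R$ and Lipschitz on each cell, $\tilde f$ is $C$-Lipschitz on $Q_R$.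

\emph{Smoothing.} Embed $\mathbb{C}P^N$ in the Euclidean space of Hermitian matrices by $\iota[W]=WW^*/|W|^2$, and let $\Pi$ be the nearest point projection onto the image, followed by $\iota^{-1}$. There is $r_1>0$ such that $\Pi$ is smooth with bounded derivative on the $r_1$-neighborhood of the image. The map $F=\iota\circ\tilde f$ is $C'$-Lipschitz. Let $\theta$ be a smooth cutoff function with $|\nabla\theta|\le C$, equal to $1$ on the $\frac14$-neighborhood of $Y_2$ and supported in its $\frac12$-neighborhood, and let $F^*$ be the convolution of $F$ with a mollifier supported in a disc of radius $r_2=\min(\frac14,r_1/(2C'))$. Then $|F^*-F|\le C'r_2<r_1$ and $|DF^*|\le C'$ on the support of $\theta$, so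
\[
\hat f=\Pi\bigl((1-\theta)F+\theta F^*\bigr)
\]
is defined and has bounded derivative, because the derivative of the argument is $(1-\theta)DF+\theta DF^*+(F^*-F)\,d\theta$. It is smooth, since $F$ is smooth where $\theta<1$. It equals $\tilde f$ outside the $\frac12$-neighborhood of $Y_2$, hence equals $p$ within distance $\frac12$ of $\partial Q_R$ and $f$ at distance at least $5>2\ell_0+\frac12$ from $\partial Q_R$. Extend it periodically.
\end{proof}

\section{The diffeomorphism $\psi$}\label{sec:psi}

\begin{lemma}\label{lem:psi}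
There are absolute constants $s_0\in(0,1]$ and $C_*\ge1$ such that for all $s\in(0,s_0)$, $\tau\in(0,1)$, $m_0\ge1$ there are $R\ge m_0$, a number $\lambda_1\ge12$ with $12\lambda_1\le R/m_0$, and an orientation preserving diffeomorphism $\psi$ of $\mathbb{C}$, commuting with the translations by $R\mathbb{Z}[i]$, such that
\begin{itemize}
\item[(i)] $|D\psi|_{\max}\le1+C_*s$, $|\psi_{\bar z}|\le C_*s$ and $|D^2\psi|\le1$ everywhere;
\item[(ii)] $|D\psi(z)|_{\max}\le\tau$ whenever $\operatorname{dist}(\psi(z),G)\le6$;
\item[(iii)] $\psi(z)=z$ whenever $\operatorname{dist}(z,G)\ge3\lambda_1$;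
\item[(iv)] $|\psi(z)-z|\le R$ everywhere.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Blocks.} We cut off the wave of Section~\ref{sec:idea} and place a copy along every horizontal, or every vertical, line of the grid. Let $\chi:\mathbb{R}\to[0,1]$ be smooth and even, $\chi=1$ on $[-1,1]$ and $\chi=0$ outside $(-2,2)$. For $\lambda\ge1$ with $R/(2\pi\lambda)\in\mathbb{N}$ and $R\ge10\lambda$ put
\[
H_\lambda(z)=z+\sum_{k\in\mathbb{Z}}\lambda\,\chi\Bigl(\frac{y-kR}\lambda\Bigr)E\Bigl(\frac{z-ikR}\lambda\Bigr),\qquad V_\lambda(z)=iH_\lambda(-iz).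
\]
The terms of the sum have disjoint supports. The map $H_\lambda$ commutes with the translation by $R$ because $R$ is a multiple of the period $2\pi\lambda$, and with the translation by $iR$ by a shift of $k$; so $V_\lambda$ commutes with both as well. Let $d_H(z)=\operatorname{dist}(y,R\mathbb{Z})$ and $d_V(z)=\operatorname{dist}(x,R\mathbb{Z})$, so that $\operatorname{dist}(z,G)=\min(d_H,d_V)$. For $(\Phi,d)=(H_\lambda,d_H)$ or $(V_\lambda,d_V)$ the following hold with an absolute constant $C_2$.
\begin{itemize}
\item[(a)] $|\Phi(z)-z|\le C_1s\lambda$; if $d(z)\ge2\lambda$, then $\Phi(z)=z$ and $D\Phi(z)=\mathrm{Id}$.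
\item[(b)] $|\Phi_z-1|+|\Phi_{\bar z}|\le C_2s$ and $|D^2\Phi|\le C_2s/\lambda$.
\item[(c)] If $d(z)\le\lambda$, then $\Phi_{\bar z}(z)=0$ and $|\Phi_z(z)|\ge ae^{-2s\,d(z)/\lambda}$.
\end{itemize}
Indeed, near the $k$-th line $H_\lambda(z)=z+\lambda\tilde E(\zeta)$ with $\zeta=(z-ikR)/\lambda$ and $\tilde E(\zeta)=\chi(\operatorname{Im}\zeta)E(\zeta)$. So $DH_\lambda-\mathrm{Id}=D\tilde E(\zeta)$ and $D^2H_\lambda=\lambda^{-1}D^2\tilde E(\zeta)$ are combinations of $E,E',E''$ with bounded coefficients, and (a), (b) follow from \eqref{eq:E}; (c) is \eqref{eq:wave}. The map $V_\lambda$ is conjugate to $H_\lambda$ by a quarter turn, and $d_H(-iz)=d_V(z)$.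

Put $C_3=4+2C_2$ and $s_0=\min(1/C_1,1/(2C_3))$, so that $C_1s\le1$, $C_2s\le\frac14$, $C_3s\le\frac12$ and $s\le1$. By (b), $\Phi-\mathrm{id}$ is $\frac14$-Lipschitz, so $\Phi$ is a bijection of $\mathbb{C}$ by the contraction principle, and it is an orientation preserving diffeomorphism because $|\Phi_z|>|\Phi_{\bar z}|$.

\emph{Composition.} Fix an integer $A\ge200C_1+10$ and choose $n$ with $\frac12(1+\frac{s^2}{10})^n\ge1/\tau$. Let $\lambda_j=12A^{2n-j}$ for $1\le j\le2n$, and $R=2\pi m\lambda_1$ with an integer $m\ge2m_0$. Then $R/(2\pi\lambda_j)=mA^{j-1}\in\mathbb{N}$ and $R\ge12m_0\lambda_1$, which gives $R\ge10\lambda_j$ and $R\ge m_0$. Let $\Phi_j=H_{\lambda_j}$, $d_j=d_H$ for odd $j$ and $\Phi_j=V_{\lambda_j}$, $d_j=d_V$ for even $j$, and put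
\[
F=\Phi_1\circ\Phi_2\circ\dots\circ\Phi_{2n},\qquad\psi=F^{-1}.
\]
The shortest wave acts first. For $z\in\mathbb{C}$ let $z_{2n}=z$ and $z_{j-1}=\Phi_j(z_j)$, so that $F(z)=z_0$ and $DF(z)=D\Phi_1(z_1)\cdots D\Phi_{2n}(z_{2n})$. By (a),
\begin{equation}\label{eq:drift}
|z_j-z|\le C_1s\sum_{k>j}\lambda_k\le\frac{2C_1s\lambda_j}A\le\frac{s\lambda_j}{100},
\end{equation}
so the position of $z_j$ relative to the $j$-th block can be read off from $z$ itself. Each $j$ falls into one of three cases.
\begin{itemize}
\item[(I)] $d_j(z)\ge3\lambda_j$. Then $d_j(z_j)\ge2\lambda_j$, so $\Phi_j(z_j)=z_j$ and $D\Phi_j(z_j)=\mathrm{Id}$.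
\item[(II)] $d_j(z)\le\lambda_j/2$. Then $d_j(z_j)\le d_j(z)+s\lambda_j/100\le\lambda_j$, so $D\Phi_j(z_j)$ is conformal and, as in Section~\ref{sec:idea},
\[
|D\Phi_j(z_j)|_{\min}\ge ae^{-s^2/50}e^{-2sd_j(z)/\lambda_j}\ge\Bigl(1+\frac{s^2}{10}\Bigr)e^{-2sd_j(z)/\lambda_j}.
\]
\item[(III)] $\lambda_j/2<d_j(z)<3\lambda_j$. This occurs for at most one odd and at most one even $j$, since scales of the same parity differ by a factor at least $A^2>6$. By (b), the stretches of $D\Phi_j(z_j)$ lie in $[1-C_2s,1+C_2s]$.
\end{itemize}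
For each parity, the numbers $d_j(z)/\lambda_j$ with $j$ in case (II) are terms of a geometric progression with ratio $A^{-2}$ and largest term at most $\frac12$, so their sum is at most $1$. If $k(z)$ is the number of $j$ in case (II), then
\begin{equation}\label{eq:stretch}
|DF(z)|_{\min}\ge e^{-4s}(1-C_2s)^2\Bigl(1+\frac{s^2}{10}\Bigr)^{k(z)}\ge(1-C_3s)\Bigl(1+\frac{s^2}{10}\Bigr)^{k(z)} .
\end{equation}
Nothing here used that the chain starts at $2n$ or ends at $1$: for $i\le j$ the same argument, started at an arbitrary point, gives $|DF_{i,j}|_{\min}\ge1-C_3s\ge\frac12$ for $F_{i,j}=\Phi_i\circ\dots\circ\Phi_j$.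

\emph{Proof of (ii), (iii), (iv).} Let $z'=\psi(z)$, so $D\psi(z)=DF(z')^{-1}$. If $\operatorname{dist}(z',G)\le6=\lambda_{2n}/2$, then all odd $j$ or all even $j$ are in case (II) at $z'$, so $k(z')\ge n$ and \eqref{eq:stretch} gives $|DF(z')|_{\min}\ge1/\tau$. This is (ii). If $\operatorname{dist}(z,G)\ge3\lambda_1$, all $j$ are in case (I), so $F(z)=z$ and $\psi(z)=z$. By (a), $|F(z')-z'|\le C_1s\sum_j\lambda_j\le2\lambda_1\le R$, which is (iv).

\emph{Proof of (i).} By \eqref{eq:stretch}, $|D\psi|_{\max}\le(1-C_3s)^{-1}\le1+2C_3s\le2$. Only the at most two factors in case (III) are not conformal, and each has $K\le\frac{1+C_2s}{1-C_2s}\le1+4C_2s$. So $K(D\psi)=K(DF)\le(1+4C_2s)^2\le1+12C_2s$, whence $|\psi_{\bar z}|\le6C_2s|\psi_z|\le12C_2s$. Take $C_*=\max(2C_3,12C_2)$. For the second derivative let $\psi_j=\Phi_j^{-1}$. Differentiating $\Phi_j\circ\psi_j=\mathrm{id}$ twice gives $D^2\psi_j=-D\psi_j\,D^2\Phi_j(D\psi_j\cdot,D\psi_j\cdot)$, and $|D\psi_j|_{\max}\le\frac43$, so $|D^2\psi_j|\le\frac{64}{27}C_2s/\lambda_j$. As $\psi=\psi_{2n}\circ\dots\circ\psi_1$,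 the rule $D^2(u\circ v)=Du\,D^2v+D^2u(Dv\cdot,Dv\cdot)$ and induction give
\[
D^2\psi=\sum_jD\bigl(F_{j+1,2n}^{-1}\bigr)\,D^2\psi_j\bigl(D(F_{1,j-1}^{-1})\cdot,D(F_{1,j-1}^{-1})\cdot\bigr),
\]
with empty compositions equal to the identity. The partial inverses have maximal stretch at most $2$, and $\sum_j1/\lambda_j\le\frac16$. Therefore $|D^2\psi|\le8\cdot\frac{64}{27}\cdot\frac14\cdot\frac16<1$.
\end{proof}

\section{Almost holomorphic periodic maps with large energy}\label{sec:almost}

We combine the two preceding lemmas. Properties (A) and (C) below are what the outline promised. Property (B) is a substitute for holomorphicity that will be used to find curvature: a point where $g_1$ is not almost constant has a disc of definite size around it on which $J_{g_1}$ is positive. This is where the bound on $D^2\psi$ enters.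

\begin{proposition}\label{prop:almost}
There are constants $c_1,\varepsilon_0\in(0,1]$ such that for all $c\in[\frac12,1)$, $\delta\in(0,1]$, $0<\varepsilon\le\min(\varepsilon_0,\delta/5)$ and $t_0>0$ there are $t\ge t_0$ and a smooth map $g_1:\mathbb{T}=\mathbb{C}/t\Lambda_0\to\mathbb{C}P^N$ with
\begin{itemize}
\item[(A)] $|dg_1|\le c$ and $|\bar\partial g_1|\le\varepsilon$ everywhere;
\item[(B)] if $|dg_1(z')|>\delta$, then $J_{g_1}\ge\delta^2/5$ on $B(z',c_1\delta)$;
\item[(C)] $\int_{\mathbb{T}}J_{g_1}\ge(\rho c^2-6\varepsilon)\,|\mathbb{T}|$.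
\end{itemize}
\end{proposition}

\begin{proof}
Let $\varepsilon_0=s_0/2$, $C_5=4C_L+1$ and $c_1=1/(8C_5)$. Take $R,\lambda_1,\psi$ from Lemma~\ref{lem:psi} with $s=\varepsilon/C_*$, $\tau=\varepsilon/C_0$ and $m_0=\max(20,t_0,1/\varepsilon)$; then $|D\psi|_{\max}\le1+\varepsilon\le2$ and $|\psi_{\bar z}|\le\varepsilon$. Put $c_\varepsilon=c/(1+\varepsilon)$. The curve is chosen after $R$, and this is possible because $\rho$ is an infimum over all side lengths: as $\sigma(c_\varepsilon R)\ge\rho$, there are a Brody curve $f_0$ and $z_*\in\mathbb{C}$ such that $f_0$ has energy at least $(\rho-\varepsilon)c_\varepsilon^2R^2$ on $z_*+Q_{c_\varepsilon R}$. Then $f(z)=f_0(c_\varepsilon z+z_*)$ satisfies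
\begin{equation}\label{eq:f}
|df|\le c_\varepsilon,\qquad\int_{Q_R}|df|^2\ge(\rho-\varepsilon)c_\varepsilon^2R^2\ge(\rho c^2-3\varepsilon)R^2,
\end{equation}
where we used $c_\varepsilon^2\ge c^2(1-2\varepsilon)$ and $\rho c^2\le1$. Take $\hat f$ and $p$ from Lemma~\ref{lem:closing}. For a subset $\mathcal{I}\subset\mathbb{Z}[i]$, to be chosen below, call the squares $R\nu+Q_R$ with $\nu\in\mathcal{I}$ \emph{selected}, and let $\hat f_{\mathcal{I}}$ be $\hat f$ on the selected squares and $p$ on the others. It is smooth, as $\hat f=p$ near $G$, and $|d\hat f_{\mathcal{I}}|\le C_0$. Put $g=\hat f_{\mathcal{I}}\circ\psi:\mathbb{C}\to\mathbb{C}P^N$.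

\emph{Property (A) for $g$.} Let $\Omega$ be the open set of all $z$ such that $\psi(z)$ lies in a selected square and $\operatorname{dist}(\psi(z),G)>5$. Near a point of $\Omega$ we have $g=f(\psi-R\nu)$ with $\nu\in\mathcal{I}$, so in a chart $g_z=f'(\psi-R\nu)\psi_z$ and $g_{\bar z}=f'(\psi-R\nu)\psi_{\bar z}$. Thus on $\Omega$
\[
|\partial g|=|df|(\psi-R\nu)\,|\psi_z|,\qquad|\bar\partial g|=|df|(\psi-R\nu)\,|\psi_{\bar z}|\le\varepsilon,\qquad|dg|\le c_\varepsilon(1+\varepsilon)=c .
\]
If $z\notin\Omega$, then either $\operatorname{dist}(\psi(z),G)\le5$, and Lemma~\ref{lem:psi}(ii) gives $|dg(z)|\le C_0\tau=\varepsilon$, or $\psi(z)$ is interior to a square that is not selected, and $dg(z)=0$. So $|\bar\partial g|\le|dg|\le\varepsilon\le c$ off $\Omega$.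

\emph{Property (B) for $g$.} Along a segment contained in $\Omega$ the index $\nu$ is constant, since the image of the segment under $\psi$ is connected and avoids $G$. Along it, $|df|(\psi-R\nu)$ is $2C_L$-Lipschitz by Lemma~\ref{lem:lip} and at most $1$, while $|\psi_z|=\frac12|\psi_x-i\psi_y|$ is $1$-Lipschitz by $|D^2\psi|\le1$ and at most $2$. So $|\partial g|$ is $C_5$-Lipschitz along the segment. Let $|dg(z')|>\delta$. Then $z'\in\Omega$ because $\delta>\varepsilon$, and $|\partial g(z')|>\delta-\varepsilon\ge\frac45\delta$ by \eqref{eq:basic}. Follow a segment of length at most $c_1\delta$ from $z'$. As long as it stays in $\Omega$, $|\partial g|\ge\frac45\delta-\frac18\delta\ge\frac12\delta$. At a first exit point this bound would persist by continuity, contradicting $|dg|\le\varepsilon<\frac12\delta$ off $\Omega$. So the bound holds on $B(z',c_1\delta)$, and there $J_g\ge\frac14\delta^2-\varepsilon^2\ge(\frac14-\frac1{25})\delta^2\ge\frac15\delta^2$.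

\emph{Energy.} Let $Q'=[3\lambda_1,R-3\lambda_1]^2$. Then $|Q_R\setminus Q'|\le12\lambda_1R\le R^2/m_0\le\varepsilon R^2$. For $\nu\in\mathcal{I}$ we have $\psi=\mathrm{id}$ and $\hat f_{\mathcal{I}}=f(\cdot-R\nu)$ on $R\nu+Q'$, by Lemma~\ref{lem:psi}(iii) and $3\lambda_1>5$. By \eqref{eq:f} and $|df|\le1$,
\begin{equation}\label{eq:core}
\int_{R\nu+Q'}J_g=\int_{Q'}|df|^2\ge(\rho c^2-4\varepsilon)R^2\qquad(\nu\in\mathcal{I}),
\end{equation}
and everywhere else $J_g\ge-\varepsilon^2\ge-\varepsilon$.

\emph{The square lattice.} If $\Lambda_0=\mathbb{Z}[i]$, take $\mathcal{I}=\mathbb{Z}[i]$ and $t=R\ge t_0$. Then $g_1=g$ is $R\mathbb{Z}[i]$-periodic, and (C) follows from \eqref{eq:core}.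

\emph{An arbitrary lattice.} We fill a much larger parallelogram $tP$ with copies of the square and leave the map constant in the gaps. Select the squares whose $4R$-neighborhood lies in $tP$. A point of $tP$ at distance more than $6R$ from $\partial(tP)$ lies in a selected square, and the remaining points of $tP$ have area $O(tR)$. So the proportion $\vartheta_t$ of $tP$ covered by selected squares tends to $1$ as $t\to\infty$; fix $t\ge t_0$ with $\vartheta_t\ge1-\varepsilon$. If $z$ has distance less than $3R$ from $\partial(tP)$, then $\psi(z)$ has distance less than $4R$ from it by Lemma~\ref{lem:psi}(iv), so $\psi(z)$ is in no selected square and $g(z)=p$. Hence $g|_{tP}$ extends to a smooth $t\Lambda_0$-periodic map $g_1$, which satisfies (A). A point $z'\in tP$ with $|dg_1(z')|>\delta$ has distance at least $3R>c_1\delta$ from $\partial(tP)$, so (B) passes from $g$ to $g_1$. By \eqref{eq:core}, the mean of $J_{g_1}$ is at least $\vartheta_t\rho c^2-4\varepsilon-\varepsilon\ge\rho c^2-6\varepsilon$.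
\end{proof}

\section{The $\bar\partial$-equation with bounds independent of the torus}\label{sec:dbar}

Let $L$ be a Hermitian line bundle on a flat torus $\mathbb{T}$, with inner product linear in the first entry, and let $\nabla$ be a unitary connection: $d\langle u,v\rangle=\langle\nabla u,v\rangle+\langle u,\nabla v\rangle$. Put $\nabla_z=\frac12(\nabla_x-i\nabla_y)$, $\nabla_{\bar z}=\frac12(\nabla_x+i\nabla_y)$ and $|\nabla u|^2=|\nabla_xu|^2+|\nabla_yu|^2$. From $\partial_{\bar z}\langle u,v\rangle=\langle\nabla_{\bar z}u,v\rangle+\langle u,\nabla_zv\rangle$, the formal adjoint of $\nabla_{\bar z}$ is $-\nabla_z$. The commutator $[\nabla_z,\nabla_{\bar z}]$ is multiplication by a function, which we write as $\pi J$ and call $J$ the curvature.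

Call a local frame $e$ \emph{holomorphic} if $\nabla_{\bar z}e=0$. If $B(z_0,2)$ is embedded in $\mathbb{T}$, such a frame exists on $B(z_0,1)$: take a unitary frame $e_1$ on $B(z_0,2)$ with $\nabla_{\bar z}e_1=\gamma e_1$, solve $\phi_{\bar z}=-\gamma$ on $B(z_0,1)$ by the Cauchy transform of a cutoff of $-\gamma$, and put $e=e^\phi e_1$. For a holomorphic frame with $|e|^2=e^{-\varphi}$, differentiating gives $\nabla_ze=-\varphi_ze$, so $[\nabla_z,\nabla_{\bar z}]e=\varphi_{z\bar z}e$. Thus $J$ is real and
\begin{equation}\label{eq:curv}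
\Delta\varphi=4\pi J .
\end{equation}

Some positivity of $J$ is needed to solve $\nabla_{\bar z}v=\beta$: for the trivial bundle, where $J=0$, the equation $v_{\bar z}=1$ has no solution on $\mathbb{T}$, as one sees by integrating. We cannot have $J$ positive everywhere, since $df$ may vanish. The lemma asks only for some curvature in every disc of radius $4M$.

\begin{lemma}\label{lem:dbar}
There are constants $c_2\le\frac12$ and $C_6$ with the following property. Let $M\ge1$, $tr_0\ge8M$, $0<\kappa\le1$, $\mu=c_2\kappa M^{-4}$, and let $(L,\nabla)$ be as above on $\mathbb{T}=\mathbb{C}/t\Lambda_0$. Suppose that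
\[
|J|\le1,\qquad J\ge-\mu/2,\qquad\int_{B(z,4M)}J\ge\kappa\quad\text{for all }z\in\mathbb{T}.
\]
Then for every smooth section $\beta$ of $L$ there is a smooth section $v$ with $\nabla_{\bar z}v=\beta$ and $\|v\|_\infty\le C_6\mu^{-1}\|\beta\|_\infty$.
\end{lemma}

\begin{proof}
We look for $v=-\nabla_zu$ with $\square u=\beta$, where $\square=-\nabla_{\bar z}\nabla_z$. From $\nabla_x=\nabla_z+\nabla_{\bar z}$ and $\nabla_y=i(\nabla_z-\nabla_{\bar z})$ we get $-\nabla^*\nabla=\nabla_x^2+\nabla_y^2=2(\nabla_z\nabla_{\bar z}+\nabla_{\bar z}\nabla_z)=4\nabla_{\bar z}\nabla_z+2\pi J$, that is,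
\begin{equation}\label{eq:bochner}
\square=\tfrac14\nabla^*\nabla+\tfrac\pi2J .
\end{equation}

\emph{Coercivity.} Let $k=\lfloor tr_0/4M\rfloor\ge2$ and $\ell=t/k\in[4M/r_0,8M/r_0]$. The torus is tiled by $k^2$ translates $S$ of $\ell P$, each containing a disc of radius $4M$, so $\int_SJ^+\ge\kappa$ for $J^+=\max(J,0)\le1$. Let $U$ be a real Lipschitz function on $\mathbb{T}$ and $m$ its mean on $S$. The Poincar\'e inequality on $P$, scaled by $\ell$, reads $\int_S(U-m)^2\le C\ell^2\int_S|\nabla U|^2$. From $m^2\le2U^2+2(U-m)^2$ we get $\kappa m^2\le2\int_SJ^+U^2+2\int_S(U-m)^2$, and therefore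
\[
\int_SU^2=m^2|S|+\int_S(U-m)^2\le\frac{2|S|}\kappa\int_SJ^+U^2+\Bigl(\frac{2|S|}\kappa+1\Bigr)C\ell^2\int_S|\nabla U|^2\le\frac{CM^4}\kappa\int_S\bigl(J^+U^2+|\nabla U|^2\bigr).
\]
Summing over $S$ and fixing $c_2$ small enough, we obtain $\frac14\int|\nabla U|^2+\frac\pi2\int J^+U^2\ge2\mu\int U^2$. Since $J\ge J^+-\mu/2$ and $\frac\pi4\le1$, replacing $J^+$ by $J$ costs at most $\mu\int U^2$. For a Lipschitz section $u$ take $U=|u|$ and use Kato's inequality $|\nabla|u||\le|\nabla u|$, valid almost everywhere:
\begin{equation}\label{eq:coercive}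
\tfrac14\int_{\mathbb{T}}|\nabla u|^2+\tfrac\pi2\int_{\mathbb{T}}J|u|^2\ge\mu\int_{\mathbb{T}}|u|^2 .
\end{equation}
By \eqref{eq:bochner}, the left side is $\int\langle\square u,u\rangle$ for smooth $u$, so $\square$ is injective. A formally self-adjoint elliptic operator on a closed manifold maps smooth sections onto the smooth sections orthogonal to its kernel, so $\square$ is invertible. Let $\square u=\beta$ and $v=-\nabla_zu$; then $\nabla_{\bar z}v=\beta$. Put $\|\beta\|=\|\beta\|_\infty$.

\emph{Weighted estimates.} The unweighted $L^2$-bound would contain the factor $|\mathbb{T}|^{1/2}$, which we cannot afford. We localize with a weight that decays slowly enough for \eqref{eq:coercive} to survive. Fix $z_0\in\mathbb{T}$, let $\alpha=\sqrt{2\mu}\le1$ and $\omega(z)=e^{-\alpha\operatorname{dist}(z,z_0)}$. Then $\omega$ is Lipschitz, $|\nabla\omega|\le\alpha\omega$, and $\int_{\mathbb{T}}\omega^2\le\int_{\mathbb{C}}e^{-2\alpha|z|}=\pi/(2\alpha^2)=\pi/(4\mu)$, because every point of $\mathbb{T}$ has a lift realizing its distance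 to $z_0$. Expanding both sides shows $\operatorname{Re}\langle\nabla u,\nabla(\omega^2u)\rangle=|\nabla(\omega u)|^2-|\nabla\omega|^2|u|^2$. So \eqref{eq:bochner} and \eqref{eq:coercive}, applied to $\omega u$, give
\[
\operatorname{Re}\int\langle\beta,\omega^2u\rangle=\tfrac14\int|\nabla(\omega u)|^2+\tfrac\pi2\int J|\omega u|^2-\tfrac14\int|\nabla\omega|^2|u|^2\ge\Bigl(\mu-\frac{\alpha^2}4\Bigr)\int\omega^2|u|^2=\frac\mu2\int\omega^2|u|^2 .
\]
The left side is at most $\frac\mu4\int\omega^2|u|^2+\mu^{-1}\|\beta\|^2\int\omega^2$. Hence $\int\omega^2|u|^2\le\pi\|\beta\|^2\mu^{-3}$. Next, $\int\langle\beta,\omega^2u\rangle=\int\langle v,-\nabla_z(\omega^2u)\rangle=\int\langle v,\omega^2v-2\omega\omega_zu\rangle$ with $|2\omega\omega_z|=\omega|\nabla\omega|\le\alpha\omega^2$. Using $\alpha|v||u|\le\frac12|v|^2+\frac{\alpha^2}2|u|^2$ and the Cauchy--Schwarz inequality,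
\[
\tfrac12\int\omega^2|v|^2\le\|\beta\|\Bigl(\int\omega^2\Bigr)^{1/2}\Bigl(\int\omega^2|u|^2\Bigr)^{1/2}+\mu\int\omega^2|u|^2\le\frac{3\pi}2\,\|\beta\|^2\mu^{-2}.
\]
As $\omega\ge e^{-1}$ on $B_1=B(z_0,1)$, we get $\|v\|_{L^2(B_1)}\le C\mu^{-1}\|\beta\|$.

\emph{Pointwise estimate.} We need a holomorphic frame whose norm is bounded above and below; here $|J|\le1$ is used again. Let $e_0$ be a holomorphic frame on $B_1$, $|e_0|^2=e^{-\varphi_0}$. The function $\varphi_1(z)=2\int_{B_1}J(\zeta)\log|z-\zeta|\,dA(\zeta)$ satisfies $\Delta\varphi_1=4\pi J$ and $|\varphi_1|\le2\int_{B(0,2)}|\log|\zeta||\,dA(\zeta)$ on $B_1$. By \eqref{eq:curv}, $\varphi_0-\varphi_1$ is harmonic, so it equals $2\operatorname{Re}h$ with $h$ holomorphic, and $e=e^he_0$ is a holomorphic frame with $|e|^2=e^{-\varphi_1}$. Write $v=qe$, $\beta=\beta_0e$; then $q_{\bar z}=\beta_0$. For a fixed cutoff function $\theta$, equal to $1$ on $B(z_0,\frac12)$ and compactly supported in $B_1$, the Cauchy--Pompeiu formula gives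
\[
q(z_0)=-\frac1\pi\int_{B_1}\frac{\theta\beta_0+\theta_{\bar\zeta}\,q}{\zeta-z_0}\,dA(\zeta).
\]
The kernel is integrable, and bounded where $\theta_{\bar\zeta}\ne0$. So $|v(z_0)|\le C(\|\beta\|+\|v\|_{L^2(B_1)})\le C\mu^{-1}\|\beta\|$.
\end{proof}

\section{Bubbles, correction, and the end of the proof}\label{sec:correction}

\begin{proposition}\label{prop:correct}
Let $c\in[\frac12,1)$. There is $M_0$, depending only on $c$, $N$ and $P$, such that the following holds for $M\ge M_0$, $\delta=1/(20M)$, $\varepsilon=M^{-11}$ and $tr_0\ge8M$. If a smooth map $g_1:\mathbb{T}=\mathbb{C}/t\Lambda_0\to\mathbb{C}P^N$ has the properties \emph{(A)} and \emph{(B)} of Proposition~\ref{prop:almost}, then there is a holomorphic map $g:\mathbb{T}\to\mathbb{C}P^N$ with $|dg|\le1$ and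
\[
\int_{\mathbb{T}}|dg|^2\ge\int_{\mathbb{T}}J_{g_1}-\bigl(\delta^2+CM^{-22}\bigr)|\mathbb{T}| .
\]
\end{proposition}

The exponents come from the following count. The curvature of the pullback of $\mathcal{O}(1)$ under a smooth map $g_1$ will turn out to be $J_{g_1}$. In a disc of radius $M$, either $|dg_1|$ exceeds $\delta\sim M^{-1}$ somewhere, and (B) provides curvature $\delta^2\cdot\delta^2\sim M^{-4}$; or $g_1$ maps the disc into a ball of radius $\delta M=\frac1{20}$, and we can add a rational function in a chart. So $\kappa\sim M^{-4}$, and Lemma~\ref{lem:dbar} loses the factor $\mu^{-1}\sim M^8$. A bubble with a pole of order $k$, cut off at distance comparable to $M$, creates a $\bar\partial$-error of size $M^{-k-1}$. A simple pole is therefore not enough; we take $k=10$ and match $\varepsilon$ to the resulting error $M^{-11}$.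

\begin{proof}
We take $M\ge100$ and enlarge $M_0$ finitely many times.

\emph{Step 1: bubbles.} Let $b(z)=(40/z)^{10}$, so $|b'|=10|b|/|z|$. Then
\begin{equation}\label{eq:bubble}
\frac{|b'|}{\sqrt\pi(1+|b|^2)}\le\frac{10}{40\sqrt\pi}<\frac14,
\end{equation}
since $|b|/(1+|b|^2)$ is at most $\frac12$ for $|z|\ge40$ and at most $1/|b|\le|z|/40$ for $|z|\le40$. Choose a maximal, possibly empty, set $\{z_j\}\subset\mathbb{T}$ with mutual distances at least $2M$ such that $|dg_1|\le\delta$ on each $B_j=B(z_j,M)$. These discs are embedded and disjoint. Let $U_j$ be a rotation taking $g_1(z_j)$ to the origin of the chart and write $U_jg_1=[1:h]$ on $B_j$. By (D2), $|h|\le\tan(\sqrt\pi/20)<\frac1{10}$, so by \eqref{eq:compare} the Euclidean operator norm of $dh$ is at most $1.01\sqrt\pi\,\delta$, and $|h_{\bar z}|\le1.01\sqrt\pi\,\varepsilon$. Let $\chi_j$ be a cutoff function, equal to $1$ on $B(z_j,M/2)$, supported in $B(z_j,3M/4)$, with $|\nabla\chi_j|\le C/M$. With $b_j=b(\cdot-z_j)$ and $\mathbf{e}=(1,0,\dots,0)\in\mathbb{C}^N$ define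
\[
\tilde g=U_j^{-1}[1:w],\quad w=h+\chi_jb_j\mathbf{e}\quad\text{on }B_j,\qquad\tilde g=g_1\quad\text{elsewhere}.
\]
The map $\tilde g$ is smooth at $z_j$, since $[1:b_j+h_1:h_2:\dots]=[b_j^{-1}:1+h_1b_j^{-1}:h_2b_j^{-1}:\dots]$ and $b_j^{-1}$ is a polynomial vanishing at $z_j$. By \eqref{eq:compare}, the term $h$ contributes at most $1.01\delta$ to $|d\tilde g|$ and at most $1.01\varepsilon$ to $|\bar\partial\tilde g|$.

On $B(z_j,M/2)\setminus\{z_j\}$ the term $b_j\mathbf{e}$ is holomorphic, so $|\bar\partial\tilde g|\le1.01\varepsilon$. The inequality $(\alpha+\alpha')^2\le1.1\alpha^2+11\alpha'^2$ gives $|b_j|^2\le1.1|w_1|^2+0.11$, hence $1+|b_j|^2\le1.2(1+|w|^2)$. By \eqref{eq:FS}, $1+|w|^2-|w_1|^2\le1+|h|^2\le1.01$ and \eqref{eq:bubble},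
\[
\|b_j'\mathbf{e}\|_w=\frac{|b_j'|\,(1+|w|^2-|w_1|^2)^{1/2}}{\sqrt\pi(1+|w|^2)}\le\frac{1.01\cdot1.2}4<\frac13,
\]
so $|d\tilde g|\le\frac13+1.01\delta\le\frac12$. Both bounds extend to $z_j$ by continuity. On $M/2\le|z-z_j|\le3M/4$ we have $|b_j|\le(80/M)^{10}$ and $|b_j'|\le CM^{-11}$, so the differential of $\chi_jb_j$ is at most $CM^{-11}$; thus $|\bar\partial\tilde g|\le CM^{-11}$ and $|d\tilde g|\le1.01\delta+CM^{-11}\le\frac12$. Elsewhere $\tilde g=g_1$. With $J=J_{\tilde g}$, (A), $c\ge\frac12$ and \eqref{eq:basic} give on all of $\mathbb{T}$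
\begin{equation}\label{eq:tilde}
|d\tilde g|\le c,\qquad|\bar\partial\tilde g|\le CM^{-11},\qquad|J|\le1,\qquad J\ge-CM^{-22}.
\end{equation}

\emph{Step 2: curvature in every disc.} We claim that $\int_{B(z,4M)}J\ge\kappa:=c_3M^{-4}$ for all $z\in\mathbb{T}$, with a constant $c_3\le1$. By \eqref{eq:tilde} any part of $B(z,4M)$ contributes at least $-CM^{-20}$, so it suffices to find a subset that contributes at least $2c_3M^{-4}$.

Suppose $|dg_1|\le\delta$ on $B(z,M)$. By maximality $\operatorname{dist}(z,z_j)<2M$ for some $j$, so $B_j\subset B(z,4M)$. Consider the annulus $40\le|\zeta-z_j|\le41$, which lies in $B(z_j,M/2)$ and has area $81\pi$. On it $1\ge|b_j|\ge(1-\frac1{41})^{10}\ge1-\frac{10}{41}>\frac34$, so $|b_j'|\ge7.5/41>0.18$; also $|h_z|\le1.01\sqrt\pi\,\delta<0.01$ and $1+|w|^2\le1+1.1^2=2.21$. By \eqref{eq:compare}, $|\partial\tilde g|\ge0.17/(2.21\sqrt\pi)>0.04$, and the annulus contributes at least $81\pi(0.04^2-CM^{-22})\ge\frac14$.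

Otherwise there is $z'\in B(z,M)$ with $|dg_1(z')|>\delta$. Then $z'$ lies in no $B_j$, so $\tilde g=g_1$ on $B(z',M/4)\supset B(z',c_1\delta)$. By (B), the disc $B(z',c_1\delta)\subset B(z,4M)$ contributes at least $\frac15\pi c_1^2\delta^4=\frac15\pi c_1^2\,20^{-4}M^{-4}$.

\emph{Step 3: the line bundle.} The fiber of $\mathcal{O}(1)$ over a line $[W]\subset\mathbb{C}^{N+1}$ is the dual line, with the dual norm. The coordinates of $\mathbb{C}^{N+1}$ restrict to holomorphic sections $Z_0,\dots,Z_N$ with $|Z_j|^2=|W_j|^2/|W|^2$. The Chern connection is the unitary connection given in a holomorphic frame of norm $e^{-\varphi/2}$ by the form $-\partial\varphi$. In the chart, $|Z_0|^2=e^{-\varphi}$ with $\varphi=\log(1+|w|^2)$ as in \eqref{eq:FS}, so $\nabla Z_0=-\sum_k\varphi_{w_k}dw_k\,Z_0$, and $Z_k=w_kZ_0$. Let $L=\tilde g^*\mathcal{O}(1)$ with the pulled-back metric and connection, and $\tilde s_j=\tilde g^*Z_j$. Then $\sum_j|\tilde s_j|^2=1$, and $\tilde g=[\tilde s_0:\dots:\tilde s_N]$, meaning the ratio of the coefficients in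 any frame. We compute where $\tilde s_0\ne0$, writing now $\tilde g=[1:w]$; permuting the coordinates covers the other points. With $p_k=\varphi_{w_k}(w(z))=\bar w_k/(1+|w|^2)$,
\[
\nabla_z\tilde s_0=-\sum_kp_kw_{k,z}\,\tilde s_0,\qquad\nabla_{\bar z}\tilde s_0=-\sum_kp_kw_{k,\bar z}\,\tilde s_0 .
\]
Hence $[\nabla_z,\nabla_{\bar z}]=\sum_k\bigl((p_k)_{\bar z}w_{k,z}-(p_k)_zw_{k,\bar z}\bigr)$. When the chain rule is applied to $p_k$, the terms with $\varphi_{w_kw_l}$ cancel by symmetry in $k,l$, and there remains
\[
[\nabla_z,\nabla_{\bar z}]=\sum_{k,l}\varphi_{w_k\bar w_l}\bigl(w_{k,z}\overline{w_{l,z}}-w_{k,\bar z}\overline{w_{l,\bar z}}\bigr)=\pi\bigl(|\partial\tilde g|^2-|\bar\partial\tilde g|^2\bigr).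
\]
So the curvature of $L$ in the sense of Section~\ref{sec:dbar} is $J=J_{\tilde g}$. With $W=(1,w)$ and $X=W_{\bar z}=(0,w_{\bar z})$ we have $\nabla_{\bar z}\tilde s_j=(X_j-W_j\langle X,W\rangle/|W|^2)\tilde s_0$. The coefficients form the component of $X$ orthogonal to $W$, and $|\tilde s_0|^2=|W|^{-2}$, so by \eqref{eq:FS}
\[
\sum_j|\nabla_{\bar z}\tilde s_j|^2=\frac{|X|^2}{|W|^2}-\frac{|\langle X,W\rangle|^2}{|W|^4}=\pi|\bar\partial\tilde g|^2\le CM^{-22}.
\]

\emph{Step 4: correction.} By \eqref{eq:tilde} and Step 2, Lemma~\ref{lem:dbar} applies with $\mu=c_2c_3M^{-8}$, as $CM^{-22}\le\mu/2$ for large $M$. It gives sections $v_j$ with $\nabla_{\bar z}v_j=\nabla_{\bar z}\tilde s_j$ and $(\sum_j|v_j|^2)^{1/2}\le CM^8M^{-11}=CM^{-3}<1$. The sections $s_j=\tilde s_j-v_j$ satisfy $\nabla_{\bar z}s_j=0$ and have no common zero. In a holomorphic frame $e$ with $|e|^2=e^{-\varphi_e}$ they are $s_j=q_je$ with holomorphic $q_j$, so $g=[s_0:\dots:s_N]:\mathbb{T}\to\mathbb{C}P^N$ is holomorphic. By (D4), applied to the coefficients in a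 unitary frame, $\operatorname{dist}(g,\tilde g)\le CM^{-3}$. The lift of $\tilde g$ to $\mathbb{C}$ is $c$-Lipschitz by \eqref{eq:tilde}. Once $CM^{-3}\le\varsigma$, Lemma~\ref{lem:stable}, applied on the unit disc around each point, gives $|dg|\le1$.

The correction does not change the total energy. The positive function $\sum_j|s_j|^2$ on $\mathbb{T}$ equals $e^{-\varphi_e}\sum_j|q_j|^2$ locally, so by \eqref{eq:norm} and \eqref{eq:curv}
\[
\frac1{4\pi}\Delta\log\sum_j|s_j|^2=|dg|^2-J,
\]
and integration over $\mathbb{T}$ gives $\int_{\mathbb{T}}|dg|^2=\int_{\mathbb{T}}J$. Outside $\bigcup B_j$ we have $J=J_{g_1}$, and on $\bigcup B_j$ we have $J_{g_1}\le\delta^2$ and $J\ge-CM^{-22}$. The energy bound follows.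
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $e_0$ be the supremum on the left side of the statement. Then $e_0\le e(\mathbb{C}P^N)\le\rho$, by definition and Lemma~\ref{lem:average}(a). Fix $c\in[\frac12,1)$, let $M\ge M_0$ be so large that $\varepsilon=M^{-11}\le\min(\varepsilon_0,\delta/5)$ for $\delta=1/(20M)$, and let $t_0=8M/r_0$. Proposition~\ref{prop:almost} gives $t\ge t_0$ and $g_1$, and Proposition~\ref{prop:correct} turns $g_1$ into a holomorphic map $g$ whose lift to $\mathbb{C}$ is a $t\Lambda_0$-periodic Brody curve. By Lemma~\ref{lem:average}(b) and (C),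
\[
e_0\ge e(g)=\frac1{|\mathbb{T}|}\int_{\mathbb{T}}|dg|^2\ge\rho c^2-6M^{-11}-\frac1{400M^2}-CM^{-22}.
\]
Letting $M\to\infty$ and then $c\to1$ yields $e_0\ge\rho$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Tsukamoto}
Masaki Tsukamoto, \emph{Deformation of Brody curves and mean dimension}, arXiv:0712.0266 (2007).
\end{thebibliography}
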